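\title{Divisors of the form $p-1$ of polynomial values}

\begin{abstract}
By a theorem of Erd\H{o}s and Wagstaff, the integers $n$ that have a divisor $p-1$ with $p>T$ prime have upper density tending to $0$ as $T\to\infty$. We show that the analogous statement for polynomial values $P(n)$, a conjecture from a paper of Lebowitz-Lockard, is false. If $P\in\mathbb{Z}[x]$ has degree at least $2$ and a rational zero, then for every $T$ almost all $n$ with $P(n)$ even have $p-1\mid P(n)$ for some prime $p>T$. For $P(x)=x^2$ the density in question is $\frac12$ for every $T\ge2$. The proof is a second moment argument for a weighted count of divisors, and it rests on the inequality $\log 3>1$.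
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $p$, $q$ and $\ell$ denote primes. The upper density of a set $\mathcal N$ of positive integers is
\[
\overline{\mathbf d}(\mathcal N)=\limsup_{x\to\infty}\frac1x\,\#\{n\le x:\ n\in\mathcal N\};
\]
if the limit exists, it is the natural density of $\mathcal N$. A statement holds for \emph{almost all} $n$ of some kind if the exceptions form a set of density $0$. For a nonzero polynomial $P\in\mathbb Z[x]$ and a real number $T$ put
\[
\mathcal S_P(T)=\{n\ge1:\ p-1\mid P(n)\text{ for some prime }p>T\}.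
\]
These sets shrink as $T$ grows, and the question is whether they become thin. For $P(x)=x$ they do.

\begin{theorem}[Erd\H{o}s--Wagstaff]\label{thm:EW}
Let $P(x)=x$. For every $\epsilon>0$ there is $T=T(\epsilon)$ with $\overline{\mathbf d}(\mathcal S_P(T))<\epsilon$.
\end{theorem}

This is not a union bound. The multiples of $p-1$ have density $1/(p-1)$ and $\sum_{p>T}1/(p-1)$ diverges, so the theorem says that these sets of multiples overlap heavily. The following extension comes from the paper \cite{LL} of Lebowitz-Lockard.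

\medskip
\noindent\textbf{Conjecture.} \emph{For every $\epsilon>0$ and every nonzero $P\in\mathbb Z[x]$ there is $T=T(\epsilon,P)$ with $\overline{\mathbf d}(\mathcal S_P(T))<\epsilon$.}
\medskip

The conjecture holds for constant and for linear $P$ (see the proof of Corollary~\ref{cor:class}), and there is a reason to expect more. Let $f\in\mathbb Z[x]$ be irreducible and nonconstant, and let $\rho_f(\ell)$ be the number of zeros of $f$ modulo $\ell$. On average over $n$, the number of primes $\ell\le u$ that divide $f(n)$ is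
\begin{equation}\label{eq:landau}
\sum_{\ell\le u}\frac{\rho_f(\ell)}{\ell}=\log\log u+O_f(1),
\end{equation}
the same as for the integer $n$ itself. We recall the proof of \eqref{eq:landau}. By Dedekind's factorization theorem, for all but finitely many $\ell$ the number $\rho_f(\ell)$ is the number of prime ideals of norm $\ell$ in the ring of integers of the field $\mathbb Q[x]/(f)$. Landau's prime ideal theorem, with partial summation, gives $\sum_{N\mathfrak p\le u}1/N\mathfrak p=\log\log u+O_f(1)$. The prime ideals of norm $\ell^j$ with $j\ge2$, at most $\deg f$ of them above each $\ell$, contribute $O_f(1)$ to this sum.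

So the values of an irreducible polynomial have as many small prime factors as ordinary integers. A product of two polynomials, however, has more divisors, and we show that this changes the answer completely when one of the factors is linear. There is one obvious constraint. The parity of $P(n)$ depends only on $n$ modulo $2$, so the set of $n$ with $P(n)$ even has a density $\delta(P)\in\{0,\frac12,1\}$. If $p>2$ and $p-1\mid P(n)$, then $P(n)$ is even. Hence
\begin{equation}\label{eq:parity}
\mathcal S_P(T)\subseteq\{n:\ P(n)\text{ even}\}\quad\text{and}\quad\overline{\mathbf d}(\mathcal S_P(T))\le\delta(P)\qquad(T\ge2).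
\end{equation}
Our result is that parity is the only constraint.

\begin{theorem}\label{thm:main}
Let $P\in\mathbb Z[x]$ have degree at least $2$ and at least one rational zero. Then for every $T\ge2$ the set $\mathcal S_P(T)$ has natural density exactly $\delta(P)$. Moreover, for all $K$ and $T$, almost all $n$ with $P(n)$ even admit at least $K$ primes $p>T$ with $p-1\mid P(n)$.
\end{theorem}

Since $n^2$ is even exactly for even $n$, and $n(n+1)$ is always even, we obtain two counterexamples.

\begin{corollary}\label{cor:false}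
For $P(x)=x^2$ the set $\mathcal S_P(T)$ has density $\frac12$ for every $T\ge2$, and for $P(x)=x(x+1)$ it has density $1$ for every $T\ge2$. The conjecture is false.
\end{corollary}

\begin{corollary}\label{cor:class}
Let $P\in\mathbb Z[x]$ be a nonzero constant, or nonzero with a rational zero. The conjecture holds for $P$ (for all $\epsilon>0$) if and only if $\deg P\le1$ or $P(n)$ is odd for all $n$.
\end{corollary}

\begin{proof}
If $P=c$ is constant, then $\mathcal S_P(T)=\emptyset$ for $T>|c|+1$. Let $P(x)=ux+v$ with $u\ne0$, and put $N=|un+v|$. For $n\le x$ we have $N\le|u|x+|v|$, each value $N$ comes from at most two $n$, and $N=0$ for at most one $n$. Choose $T$ by Theorem~\ref{thm:EW} with $\epsilon/(4|u|)$ in place of $\epsilon$; then $\overline{\mathbf d}(\mathcal S_P(T))\le2|u|\cdot\epsilon/(4|u|)<\epsilon$. If $P(n)$ is always odd, as for $P(x)=(2x+1)^2$, then $\mathcal S_P(2)=\emptyset$ by \eqref{eq:parity}. In the remaining case $\deg P\ge2$, the polynomial $P$ has a rational zero, and $\delta(P)\ge\frac12$. By Theorem~\ref{thm:main},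 $\mathcal S_P(T)$ has density at least $\frac12$ for $T\ge2$, and $\mathcal S_P(T)\supseteq\mathcal S_P(2)$ for $T<2$. So the conjecture fails for every $\epsilon\le\frac12$.
\end{proof}

Polynomials of degree at least $2$ without rational zeros are not treated in this paper.

Section~\ref{sec:model} explains the difference between $n$ and $n^2$ and carries out the argument in a simplified model. Section~\ref{sec:setup} defines the weighted count $X$ and reduces Theorem~\ref{thm:main} to a lower bound for its mean and an upper bound for its mean square. After the tools are recalled in Section~\ref{sec:tools}, these bounds are proved in Sections~\ref{sec:first} and~\ref{sec:second}.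

\section{Counting divisors: $n$ against $n^2$}\label{sec:model}

\subsection*{Probabilistic language}
Every condition on $n$ that we consider is periodic. A set that is periodic modulo $N$ has a natural density, equal to the proportion of residue classes modulo $N$ that it contains. We therefore let $n$ be a uniformly random residue modulo a common multiple of the finitely many periods in play, and write $\Pr$ and $\mathbb E$; probabilities of events defined by $n$ are natural densities. By the Chinese remainder theorem, events with pairwise coprime periods are independent. We shall bound probabilities from below by the Cauchy--Schwarz inequality: for a random variable $X\ge0$ we have $\mathbb EX=\mathbb E[X\mathbf 1_{X>0}]\le(\mathbb EX^2)^{1/2}\Pr(X>0)^{1/2}$, so that, when $\mathbb EX>0$,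
\begin{equation}\label{eq:CS}
\Pr(X>0)\ge\frac{(\mathbb EX)^2}{\mathbb EX^2}.
\end{equation}
The rest of this section is motivation and is not used in the proofs.

\subsection*{A heuristic}
Take $n=14$. Its divisors $1,2,7,14$ give the candidates $d+1=2,3,8,15$, and only $2$ and $3$ are prime. The divisors of $n^2=196$ give $2,3,5,8,15,29,50,99,197$, and the primes $5$, $29$, $197$ are new. An integer with $k$ distinct prime factors, each to the first power, has $2^k$ divisors, and its square has $3^k$.

Now fix a large $y$ and ask for a prime $p\in(y,y^2]$ with $p-1\mid n$. The number of primes $\ell\le y$ dividing $n$ has mean $\log\log y+O(1)$ and variance at most the mean, so it is typically close to $\log\log y$. From these primes one can form about $2^{\log\log y}=(\log y)^{\log2}$ divisors $d$ of $n$. If $d+1$ is prime with probability about $1/\log y$, a typical $n$ has a chance of at most about $(\log y)^{\log2-1}$ to see a prime at this scale. The intervals $(y,y^2]$ with $y=\exp(2^j)$ cover everything, and $\sum_j2^{-(1-\log2)j}$ converges,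 which agrees with Theorem~\ref{thm:EW}. For $n^2$ the number of candidates is $3^{\log\log y}=(\log y)^{\log3}$. For $n(n+1)$ there are about $2\log\log y$ prime factors and $(\log y)^{\log4}$ candidates. Both exponents exceed $1$, so one expects a success with probability bounded below at every scale, and there are infinitely many scales.

\subsection*{A model computation for $P(x)=x^2$}
The following model shows which random variable should be put into \eqref{eq:CS}. Let $\mathcal Q$ be a finite set of odd primes with $\mu=\sum_{\ell\in\mathcal Q}1/\ell=0.96\log\log y+O(1)$, and let $S$ be the set of $\ell\in\mathcal Q$ that divide $n$. The events $\ell\in S$ are independent, so for $\frac13\le t\le9$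
\begin{equation}\label{eq:pgf}
\mathbb E\,t^{|S|}=\prod_{\ell\in\mathcal Q}\Bigl(1+\frac{t-1}{\ell}\Bigr)=e^{(t-1)\mu+O(1)}.
\end{equation}
The numbers $a=\prod_{\ell\in S}\ell^{i_\ell}$ with $0\le i_\ell\le2$ divide $n^2$, and there are $N=3^{|S|}$ of them. Given $S$, attach to each $a$ a coin $\xi_a\in\{0,1\}$ that stands for the event ``$a$ leads to a prime''. Assume that the coins are pairwise independent with mean $\sigma=1/\log y$, and let $Y=\sum_a\xi_a$. Then
\[
\mathbb E[Y\mid S]=\sigma N,\qquad\mathbb E[Y^2\mid S]=\sigma^2N(N-1)+\sigma N\ge\sigma^2N^2 .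
\]

\emph{First attempt: $X=Y$.} By \eqref{eq:pgf}, $(\mathbb EN)^2=e^{4\mu+O(1)}$ and $\mathbb EN^2=e^{8\mu+O(1)}$. The right side of \eqref{eq:CS} is at most $e^{-4\mu+O(1)}$, which tends to $0$. The moments of $Y$ are dominated by the rare $n$ with unusually large $S$.

\emph{Second attempt: $X=Y/N$.} Now $\mathbb E[X\mid S]=\sigma$ for every $S$, and $\mathbb E[X^2\mid S]\le\sigma^2+\sigma/N$, where $\sigma/N$ is the full contribution of the pairs $a_1=a_2$. We need $\mathbb E[1/N]\ll\sigma$. But \eqref{eq:pgf} gives $\mathbb E[1/N]=e^{-2\mu/3+O(1)}=(\log y)^{-0.64}e^{O(1)}$, which is too large; this time the rare $n$ with unusually small $S$ dominate.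

\emph{Third attempt: $X=\mathbf 1_{|S|\ge0.98\mu}\,Y/N$.} By Chebyshev's inequality the indicator equals $1$ with probability tending to $1$, so $\mathbb EX\ge\sigma/2$. On that event $1/N\le3^{-0.98\mu}\le\sigma$ for large $y$, because $0.98\cdot0.96\cdot\log3>1$. Thus $\mathbb EX^2\le2\sigma^2$, and \eqref{eq:CS} gives $\Pr(Y>0)\ge\frac18$.

With $n$ in place of $n^2$ we have $N=2^{|S|}$, and the model gives the opposite conclusion: $\Pr(Y>0)\le\Pr(|S|>1.02\mu)+\sigma\,2^{1.02\mu}\to0$, since $1.02\log2<1$.

The proof of Theorem~\ref{thm:main} follows the third attempt. The coin $\xi_a$ is replaced by the number of cofactors $b$, free of small primes and dividing the value of a linear factor of $P$, for which $2ab+1$ is a prime in $(y,y^2]$. What the model assumes must then be proved, at least on average over $a$: the mean of a coin is $\gg1/\log y$, and the mean of a product of two different coins is $\ll1/(\log y)^2$.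

\section{The weighted count and the reduction to two moments}\label{sec:setup}

\subsection*{The factorization of $P$}
Let $P$ be as in Theorem~\ref{thm:main}. By Gauss's lemma, $P=L\,f\,P_0$ with $L,f,P_0\in\mathbb Z[x]$, where $L$ is linear and primitive, and $f$ is nonconstant, primitive and irreducible. There are two cases.
\begin{itemize}
\item \emph{Case 1:} $f\ne\pm L$, so that $L$ and $f$ are coprime over $\mathbb Q$. Put $h=1$, $\kappa=2$.
\item \emph{Case 2:} $f=\pm L$. Put $h=2$, $\kappa=1$.
\end{itemize}
For $P=x^2$ we are in Case 2 with $L=f=x$, and for $P=x(x+1)$ in Case 1. The number $h$ is the exponent up to which a prime may be used, and $\kappa$ measures how many primes are available. Let $\rho(\ell)$ be the number of $n$ modulo $\ell$ with $L(n)f(n)\equiv0\pmod\ell$, and put $\kappa_0=1+\deg f$. In Case 1 there are $U,V\in\mathbb Z[x]$ with $UL+Vf$ equal to a nonzero integer, so for large $\ell$ the polynomials $L$ and $f$ have no common zero modulo $\ell$, and $\rho(\ell)=1+\rho_f(\ell)$. In Case 2, $\rho(\ell)=1$ for large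 $\ell$. In both cases $\rho(\ell)\le\kappa_0$ for large $\ell$, and by \eqref{eq:landau}
\begin{equation}\label{eq:rho}
\sum_{\ell\le u}\frac{\rho(\ell)}{\ell}=\kappa\log\log u+O(1).
\end{equation}
The hypothesis $\deg P\ge2$ provides the factor $f$, and it enters the proof through the inequality
\begin{equation}\label{eq:log3}
\kappa\log(h+1)\ge\log3>1.098 ,
\end{equation}
where the left side is $\log4$ in Case 1 and $\log3$ in Case 2. With the factor $L$ alone one would have $\kappa=h=1$, and the left side would be $\log2<1$.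

\subsection*{Notation and parameters}
The letters $c,C$ denote positive constants that may change from one occurrence to the next. They and all implied constants depend only on $P$, and $y$ is always large in terms of $P$. We write $\omega(k)$ for the number of distinct prime factors of $k$, $\operatorname{rad}(k)$ for their product, $v_q(k)$ for the exponent of $q$ in $k$, and $\Pi(v)=\prod_{q<v}q$. Put $F(k)=k/\varphi(k)=\prod_{q\mid k}(1-1/q)^{-1}$. Then $F(km)\le F(k)F(m)$, which is the same as $\varphi(km)\ge\varphi(k)\varphi(m)$.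

Let $\alpha=\frac1{50}$, let $s_0\ge40$ be the absolute constant fixed in \eqref{eq:s0} below, let $\eta=1/(20s_0)$, and put
\[
w_1=\exp\bigl((\log y)^{\alpha}\bigr),\qquad w_0=\exp\bigl((\log y)^{1-\alpha}\bigr),\qquad z=y^{\eta},\qquad D=y^{1/20}=z^{s_0}.
\]
Then $(\log y)^3<w_1<w_0<z$. Let $\mathcal Q$ be the set of primes in $(w_1,w_0]$. A positive integer is \emph{rough} if all its prime factors are at least $z$; the integer $1$ is rough. We look for primes $p=2ab+1$ with $a$ composed of primes of $\mathcal Q$ and $b$ rough. The upper cutoff $w_0$ keeps $a$ below a small power of $y$. The lower cutoff $w_1$ makes distant scales $y$ independent and makes the primes of $\mathcal Q$ well distributed modulo primes up to $\log y$. On the scale of $\log\log$, the two cutoffs lose only a proportion $2\alpha$ of the primes up to $y$.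

\subsection*{Active primes}
Call $\ell\in\mathcal Q$ \emph{active} if $\ell\mid L(n)f(n)$, and let $S=S(n)$ be the set of active primes. The events $\{\ell\in S\}$ are independent with probabilities $\rho(\ell)/\ell$. Since $\log\log w_0-\log\log w_1=(1-2\alpha)\log\log y$, the mean of $|S|$ is, by \eqref{eq:rho},
\begin{equation}\label{eq:mu}
\mu=\sum_{\ell\in\mathcal Q}\frac{\rho(\ell)}\ell=\kappa(1-2\alpha)\log\log y+O(1).
\end{equation}
A subset of $\mathcal Q$ is \emph{good} if its cardinality lies in $[(1-\alpha)\mu,\,2\mu]$. For $S\subseteq\mathcal Q$ let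
\[
\mathcal A(S)=\Bigl\{\prod_{\ell\in S}\ell^{i_\ell}:\ 0\le i_\ell\le h\Bigr\},\qquad|\mathcal A(S)|=(h+1)^{|S|},
\]
and call $a$ \emph{admissible} if $a\in\mathcal A(S)$ for some good $S$. Admissible integers are odd, cube-free and composed of primes of $\mathcal Q$. The lower bound in the definition of ``good'' is the truncation found in Section~\ref{sec:model}; the upper bound controls the size of $a$.

\begin{lemma}\label{lem:good}
\begin{enumerate}
\item[(a)] $\Pr(S\text{ good})\ge\frac12$.
\item[(b)] If $S$ is good, then $(h+1)^{-|S|}\le1/\log y$.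
\item[(c)] If $a$ is admissible, then $\omega(a)\le5\log\log y$, $a\le y^{1/40}$ and $F(a)\le2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As a sum of independent indicators, $|S|$ has variance at most $\mu$. Chebyshev's inequality gives $\Pr(||S|-\mu|>\alpha\mu)\le1/(\alpha^2\mu)\le\frac12$.

(b) By \eqref{eq:mu} and \eqref{eq:log3}, $|S|\log(h+1)\ge0.98\cdot0.96\cdot1.098\log\log y-O(1)$, and $0.98\cdot0.96\cdot1.098>1.03$.

(c) We have $\omega(a)\le2\mu\le5\log\log y$ because $\kappa\le2$. As $h\le2$, it follows that $a\le w_0^{10\log\log y}=\exp\bigl(10(\log y)^{1-\alpha}\log\log y\bigr)\le y^{1/40}$. All prime factors of $a$ exceed $w_1$, so $F(a)\le(1-1/w_1)^{-5\log\log y}\le2$.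
\end{proof}

\subsection*{The variable $X$}
For $a\ge1$ let
\[
\mathcal B_a=\{b\text{ rough}:\ 2ab+1\text{ is a prime in }(y,y^2]\}.
\]
If $a$ is admissible, every $b\in\mathcal B_a$ satisfies $y^{1/2}\le b\le y^2$, by Lemma~\ref{lem:good}(c); in particular $b>1$. Define
\[
X=X_y(n)=\mathbf 1_{S\text{ good}}\;(h+1)^{-|S|}\sum_{a\in\mathcal A(S)}\ \sum_{b\in\mathcal B_a}\mathbf 1_{b\mid L(n)} .
\]
Roughness of $b$ serves three purposes: the event $b\mid L(n)$ is independent of $S$; two cofactors $b_1,b_2$ share a factor only at bounded cost; and, unlike the condition that $b$ be prime, roughness can be detected from below by the sieve of Section~\ref{sec:tools}.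

\begin{lemma}\label{lem:obs}
If $X_y(n)>0$ and $P(n)$ is even, then $p-1\mid P(n)$ for some prime $p\in(y,y^2]$. The value $X_y(n)$ depends only on $n$ modulo powers of primes in $(w_1,y^2]$.
\end{lemma}

\begin{proof}
Let $a,b$ contribute to $X$ and put $p=2ab+1$. In Case 1, $a$ is a product of distinct active primes, so $a\mid L(n)f(n)$. In Case 2, an active prime divides $L(n)^2$ and hence $L(n)$, so $a\mid L(n)^2=\pm L(n)f(n)$. Also $b\mid L(n)$, and $\gcd(a,b)=1$ because $w_0<z$. Therefore $ab\mid L(n)f(n)\mid P(n)$. As $ab$ is odd and $P(n)$ is even, $p-1=2ab$ divides $P(n)$. For the second statement, $S$ depends on $n$ modulo the primes of $\mathcal Q$, and each $b$ that occurs is composed of primes in $[z,y^2]$.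
\end{proof}

\begin{proposition}\label{prop:moments}
There are constants $c,C>0$ such that, for all large $y$,
\[
\mathbb EX_y\ge\frac c{\log y}\qquad\text{and}\qquad\mathbb EX_y^2\le\frac C{(\log y)^2}.
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:moments}]
By \eqref{eq:CS} there is $c_0\in(0,1)$ with $\Pr(X_y>0)\ge c_0$ for all large $y$. Let $T$ and an integer $K\ge1$ be given. Choose a large $y_1>T$ and then $y_2,y_3,\dots$ with $w_1(y_{j+1})>y_j^2$. The intervals $(w_1(y_j),y_j^2]$ are disjoint, so by Lemma~\ref{lem:obs} the events $\{X_{y_j}>0\}$ have pairwise coprime periods and are independent. Let $J\ge1$ and divide the first $KJ$ events into $K$ blocks of $J$ events. A given block contains no event that occurs with probability at most $(1-c_0)^J$. If every block contains an event that occurs and $P(n)$ is even, then Lemma~\ref{lem:obs} gives $K$ primes $p>T$ with $p-1\mid P(n)$, and they are distinct because they lie in disjoint intervals $(y_j,y_j^2]$. So the set of $n$ with $P(n)$ even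 and fewer than $K$ such primes has upper density at most $K(1-c_0)^J$ for every $J$, and hence has density $0$. This is the second assertion. For $T\ge2$, the case $K=1$ and \eqref{eq:parity} show that $\mathcal S_P(T)$ differs from $\{n:P(n)\text{ even}\}$ by a set of density $0$.
\end{proof}

\subsection*{Formulas for the moments}
A rough integer $b$ is coprime to the leading coefficient of $L$, so $b\mid L(n)$ holds for exactly one class of $n$ modulo $b$. Since $S$ depends only on $n$ modulo primes up to $w_0<z$,
\begin{equation}\label{eq:linear}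
\Pr\bigl(b\mid L(n)\bigm|S\bigr)=\frac1b\qquad(b\text{ rough}).
\end{equation}
This is where the rational zero is used: \eqref{eq:linear} turns the moments of $X$ into unweighted sums over primes. For a factor $f$ of higher degree the probability would carry the number of zeros of $f$ modulo $b$ as an extra weight.

The factor $(h+1)^{-|S|}$ turns the sum over $\mathcal A(S)$ into an average. Enlarge the probability space so that, given $S$, the variables $a,a_1,a_2$ are independent and uniform in $\mathcal A(S)$. Two rough integers $b_1,b_2$ both divide $L(n)$ if and only if the rough integer $\operatorname{lcm}(b_1,b_2)$ does. So \eqref{eq:linear} gives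
\begin{align}
\mathbb EX&=\mathbb E\Bigl[\mathbf 1_{S\text{ good}}\sum_{b\in\mathcal B_a}\frac1b\Bigr],\label{eq:EX}\\
\mathbb EX^2&=\mathbb E\bigl[\mathbf 1_{S\text{ good}}\,\Sigma(a_1,a_2)\bigr],\qquad\Sigma(a_1,a_2)=\sum_{b_1\in\mathcal B_{a_1}}\ \sum_{b_2\in\mathcal B_{a_2}}\frac1{\operatorname{lcm}(b_1,b_2)}.\label{eq:EX2}
\end{align}

\section{Tools from sieve theory and prime number theory}\label{sec:tools}

Mertens' theorem $\prod_{q<v}(1-1/q)^{-1}=e^{\gamma}\log v\,(1+O(1/\log v))$ gives
\begin{equation}\label{eq:mertens}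
\prod_{w\le q<v}\Bigl(1-\frac1q\Bigr)^{-1}=\frac{\log v}{\log w}\Bigl(1+O\Bigl(\frac1{\log w}\Bigr)\Bigr)\qquad(2\le w<v).
\end{equation}
We combine it with $(1-j/q)^{-1}=(1-1/q)^{-j}(1+O(q^{-2}))$ for $j\in\{2,3\}$ and $q\ge5$, and with $\prod_{q\ge w}(1+O(q^{-2}))=1+O(1/w)$.

\subsection*{The sieve}
A sieve replaces the inclusion--exclusion identity for the indicator of $\gcd(k,\Pi(v))=1$ by two inequalities that involve only divisors $d$ below a level $\Delta$. The fundamental lemma says that little is lost when $v$ is a small power of $\Delta$.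

\begin{lemma}[{Fundamental lemma, \cite[Lemma 6.3]{IK}}]\label{lem:fund}
Let $\beta>0$ and $\Delta>1$. There are real numbers $\lambda_d^\pm$, depending only on $\beta$ and $\Delta$, with $\lambda_1^\pm=1$, $|\lambda_d^\pm|\le1$, $\lambda_d^\pm=0$ for $d\ge\Delta$, and
\[
\sum_{d\mid k}\lambda_d^-\le0\le\sum_{d\mid k}\lambda_d^+\qquad(k>1),
\]
that have the following property. Let $g$ be multiplicative with $0\le g(q)<1$ and
\begin{equation}\label{eq:dim}
\prod_{w\le q<v}(1-g(q))^{-1}\le\Bigl(\frac{\log v}{\log w}\Bigr)^{\beta}\Bigl(1+\frac A{\log w}\Bigr)\qquad(2\le w<v\le\Delta).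
\end{equation}
Then for $v=\Delta^{1/s}$ with $s\ge40$,
\[
\sum_{d\mid\Pi(v)}\lambda_d^\pm g(d)=\Bigl(1+O_\beta\bigl(e^{-s}(1+A/\log v)^{10}\bigr)\Bigr)\prod_{q<v}(1-g(q)).
\]
\end{lemma}

\begin{corollary}\label{cor:sieve}
Let $\beta,\Delta,g,A,s,v$ be as in Lemma~\ref{lem:fund}, with $v\ge2$, and put $V=\prod_{q<v}(1-g(q))$. Let $\xi_k\ge0$ have finite support, let $\mathcal X\ge0$, and define $r_d$ for $d\mid\Pi(v)$ by $\sum_{k:\,d\mid k}\xi_k=\mathcal Xg(d)+r_d$. There is a constant $C_1=C_1(\beta,A)$ such that
\[
\Bigl|\sum_{\gcd(k,\Pi(v))=1}\xi_k-\mathcal XV\Bigr|\le C_1e^{-s}\mathcal XV+\sum_{d<\Delta,\ d\mid\Pi(v)}|r_d| .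
\]
\end{corollary}

\begin{proof}
With $k'=\gcd(k,\Pi(v))$ we have $\sum_{d\mid k'}\lambda_d^-\le\mathbf 1_{k'=1}\le\sum_{d\mid k'}\lambda_d^+$. Multiply by $\xi_k$ and sum over $k$. The two bounds equal $\mathcal X\sum_{d\mid\Pi(v)}\lambda_d^\pm g(d)+\sum_{d\mid\Pi(v)}\lambda_d^\pm r_d$. Apply Lemma~\ref{lem:fund} with $1+A/\log v\le1+A/\log2$.
\end{proof}

All upper bounds in the second moment come from the following special case.

\begin{lemma}\label{lem:upper}
For each prime $q$ with $5\le q<z$ remove $n_q\in\{0,1,2,3\}$ residue classes modulo $q$. Then an interval of length $t\ge z$ contains $\ll t\prod_{5\le q<z}(1-n_q/q)$ integers that lie in no removed class. The implied constant is absolute.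
\end{lemma}

\begin{proof}
Put $n_2=n_3=0$, $\Delta=z^{1/2}$, $s=40$, $v=z^{1/80}$. For an integer $m$ in the interval let $k_m$ be the product of the primes $q<v$ for which $m$ lies in a removed class modulo $q$, and let $\xi_k$ be the number of $m$ with $k_m=k$. An integer $m$ that survives has $\gcd(k_m,\Pi(v))=1$. For $d\mid\Pi(v)$ the condition $d\mid k_m$ places $m$ in one of $\prod_{q\mid d}n_q\le3^{\omega(d)}$ classes modulo $d$, so $\sum_{k:\,d\mid k}\xi_k=tg(d)+O(3^{\omega(d)})$ with $g(d)=\prod_{q\mid d}n_q/q$. Since $n_q\le3$, and $q\ge5$ whenever $n_q\ne0$, \eqref{eq:mertens} gives \eqref{eq:dim} with $\beta=3$ and an absolute $A$. By Corollary~\ref{cor:sieve} and $3^{\omega(d)}\ll d^{1/10}$, the number of survivors is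
\[
\ll t\prod_{q<v}\Bigl(1-\frac{n_q}q\Bigr)+\sum_{d<\Delta}3^{\omega(d)}\ll t\prod_{q<v}\Bigl(1-\frac{n_q}q\Bigr)+z^{0.55}.
\]
The first term is $\gg z(\log z)^{-3}$ and absorbs the second. Finally $\prod_{v\le q<z}(1-n_q/q)^{-1}\ll(\log z/\log v)^3\ll1$, so the product may be extended to $q<z$.
\end{proof}

The bound $3^{\omega(d)}\ll d^{1/10}$ is a case of $C^{\omega(d)}\ll_{C,\tau}d^{\tau}$ for $C\ge1$ and $\tau>0$, which holds because $C\le q^{\tau}$ for all but boundedly many primes $q$.

\subsection*{Primes in progressions}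
Let $\Lambda$ be the von Mangoldt function, $\psi(x)=\sum_{k\le x}\Lambda(k)$, and $\psi(x,\chi)=\sum_{k\le x}\Lambda(k)\chi(k)$ for a Dirichlet character $\chi$. Every character $\chi$ modulo $m$ is induced by a unique primitive character $\chi^*$, whose modulus $r$ divides $m$; the two agree on integers coprime to $m$. Conversely, every primitive character modulo a divisor $r$ of $m$ induces exactly one character modulo $m$. The principal character is induced by the constant function $1$, with $r=1$, and primitive characters with $r>1$ are nonprincipal. A star on a sum restricts it to primitive characters. We use three facts.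

\begin{itemize}
\item \emph{Mean value estimate} \cite[\S28]{Dav}. For $R\le x$,
\begin{equation}\label{eq:mean}
\sum_{r\le R}\frac r{\varphi(r)}\ \sideset{}{^*}\sum_{\chi\bmod r}\ \max_{u\le x}|\psi(u,\chi)|\ll\bigl(x+x^{5/6}R+x^{1/2}R^2\bigr)(\log x)^4 .
\end{equation}
\item \emph{Siegel--Walfisz theorem and prime number theorem.} For fixed $B$, for $r\le(\log x)^B$ and nonprincipal $\chi$ modulo $r$,
\begin{equation}\label{eq:SW}
\psi(x,\chi)\ll_Bx\exp\bigl(-c_B\sqrt{\log x}\bigr),\qquad\psi(x)-x\ll x\exp\bigl(-c\sqrt{\log x}\bigr).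
\end{equation}
\item \emph{Brun--Titchmarsh inequality.} For $\gcd(r,q)=1$ and $x>q$,
\begin{equation}\label{eq:BT}
\#\{\ell\in(x,2x]:\ \ell\equiv r\ (\mathrm{mod}\ q)\}\le\frac{2x}{\varphi(q)\log(x/q)} .
\end{equation}
\end{itemize}

\section{The first moment}\label{sec:first}

Let $\varpi(a_0)$ be the probability that $S$ is good and that the random element $a$ of $\mathcal A(S)$ equals $a_0$. By \eqref{eq:EX},
\begin{equation}\label{eq:EXsum}
\mathbb EX=\sum_a\varpi(a)\sum_{b\in\mathcal B_a}\frac1b .
\end{equation}
The function $\varpi$ is supported on admissible integers. Its total mass is $\Pr(S\text{ good})$, and $a$ can be chosen only if all its prime factors are active. Hence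
\begin{equation}\label{eq:varpi}
\frac12\le\sum_a\varpi(a)\le1,\qquad\varpi(a)\le\prod_{\ell\mid a}\frac{\rho(\ell)}\ell\le\frac{\kappa_0^{\omega(a)}}{\operatorname{rad}(a)} .
\end{equation}
The inner sum in \eqref{eq:EXsum} runs over primes $p\equiv1\pmod{2a}$ with $(p-1)/(2a)$ rough. The sieve reduces it to counts of primes in the progressions $1$ modulo $2ad$. The modulus $a$ is usually far larger than any power of $\log y$, so \eqref{eq:SW} says nothing about a single $a$, and the remainders will be bounded on average with the weights $\varpi(a)$.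

\subsection*{Sieving}
Fix an admissible $a$. For $y\le t\le y^2/2$ and $m\ge1$ put
\[
N_a(t)=\sum_{\substack{t<p\le2t,\ p\equiv1\ (2a)\\(p-1)/(2a)\text{ rough}}}\log p,\qquad r_t(m)=\sum_{\substack{t<p\le2t\\p\equiv1\ (m)}}\log p-\frac t{\varphi(m)} .
\]
Let $\xi_k=\log p$ if $p=2ak+1$ is a prime in $(t,2t]$, and $\xi_k=0$ otherwise. Then $N_a(t)$ is the sum of $\xi_k$ over $k$ coprime to $\Pi(z)$. Since $d\mid k$ means $p\equiv1\pmod{2ad}$, we have $\sum_{k:\,d\mid k}\xi_k=\mathcal Xg(d)+r_t(2ad)$ with $\mathcal X=t/\varphi(2a)$ and $g(d)=\varphi(2a)/\varphi(2ad)$. On squarefree integers $g$ is multiplicative, with $g(q)=1/q$ for $q\mid2a$ and $g(q)=1/(q-1)$ otherwise. Thus $g(2)=\frac12$ and $g(q)\le1/(q-1)\le\frac12$ for $q\ge3$; the factor $2$ in $2ab+1$ is what keeps $g(2)$ below $1$. For odd $q$,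
\[
\Bigl(1-\frac1{q-1}\Bigr)^{-1}=\Bigl(1-\frac1q\Bigr)^{-1}\Bigl(1+\frac1{q(q-2)}\Bigr).
\]
With \eqref{eq:mertens} this gives \eqref{eq:dim} with $\beta=1$ and an absolute constant $A=A_1$, and also $\prod_{q<z}(1-g(q))\ge c/\log z\ge c/\log y$. Fix an absolute constant $s_0$ with
\begin{equation}\label{eq:s0}
s_0\ge40\qquad\text{and}\qquad C_1(1,A_1)\,e^{-s_0}\le\tfrac12 .
\end{equation}
Corollary~\ref{cor:sieve} with $\Delta=D$, $v=z$, $s=s_0$ yields
\begin{equation}\label{eq:Na}
N_a(t)\ge\frac{c\,t}{\varphi(2a)\log y}-\sum_{d<D,\ d\mid\Pi(z)}|r_t(2ad)| .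
\end{equation}

Let $t_j=2^jy$ for those $j\ge0$ with $2t_j\le y^2$. There are $\lfloor\log y/\log2\rfloor$ of them, a number between $\log y$ and $2\log y$. A prime $p\in(t_j,2t_j]$ counted by $N_a(t_j)$ gives $b=(p-1)/(2a)\in\mathcal B_a$ with $1/b\ge a/t_j$, and $\log p\le2\log y$. As $a$ is odd, $a/\varphi(2a)=a/\varphi(a)\ge1$. So \eqref{eq:Na} gives
\[
\sum_{b\in\mathcal B_a}\frac1b\ge\sum_j\frac{a}{2t_j\log y}N_a(t_j)\ge\frac c{\log y}-\frac1{\log y}\sum_j\frac a{t_j}\sum_{d<D,\ d\mid\Pi(z)}|r_{t_j}(2ad)| .
\]
Insert this into \eqref{eq:EXsum} and use \eqref{eq:varpi}: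
\begin{equation}\label{eq:EXlower}
\mathbb EX\ge\frac c{\log y}-\frac1{\log y}\sum_j\frac{\mathcal E(t_j)}{t_j},\qquad\mathcal E(t)=\sum_a\varpi(a)\,a\sum_{d<D,\ d\mid\Pi(z)}|r_t(2ad)| .
\end{equation}

\begin{proposition}\label{prop:error}
Uniformly for $y\le t\le y^2/2$ we have $\mathcal E(t)\ll t(\log y)^{-2}$.
\end{proposition}

With at most $2\log y$ values of $j$, the subtracted term in \eqref{eq:EXlower} is then $\ll(\log y)^{-2}$, and the first half of Proposition~\ref{prop:moments} follows.

\subsection*{The remainder}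
By \eqref{eq:varpi} the weight of the modulus $2ad$ in $\mathcal E(t)$ is at most $\kappa_0^{\omega(a)}a/\operatorname{rad}(a)$. In Case 2 the integer $a$ may contain squares of primes exceeding $w_1$, and then $a/\operatorname{rad}(a)$ is larger than any power of $\log y$. An unweighted bound for $\sum_m|r_t(m)|$ that saves a power of $\log y$ is therefore not enough. We pass to characters and compute the total weight $H(r)$ with which a conductor $r$ appears. The right side of \eqref{eq:mean} does not grow with $R$ as long as $R\le x^{1/6}$, so any bound $H(r)\ll r^{-\tau}(\log y)^C$ with $\tau>0$ will do.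

\begin{proof}[Proof of Proposition~\ref{prop:error}]
All moduli satisfy $m=2ad\le2y^{1/40+1/20}\le M:=y^{1/10}$.

\emph{Step 1: characters.} Prime powers $q^i\le2t$ with $i\ge2$ contribute $\ll t^{1/2}+t^{1/3}\log t\ll t^{1/2}$ to $\psi(2t)$, by Chebyshev's bound $\sum_{q\le x}\log q\ll x$. Orthogonality of characters gives
\[
r_t(m)=\frac1{\varphi(m)}\sum_{\chi\bmod m}\bigl(\psi(2t,\chi)-\psi(t,\chi)\bigr)-\frac t{\varphi(m)}+O(t^{1/2}).
\]
Replacing $\chi$ by $\chi^*$ changes $\psi(x,\chi)$, for $x\le y^2$, by at most $\sum_{q\mid m}\sum_{q^i\le x}\log q\le\omega(m)\log x\ll(\log y)^2$. Averaged over the $\varphi(m)$ characters, this is absorbed by $O(t^{1/2})$. Therefore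
\[
|r_t(m)|\le\frac1{\varphi(m)}\sum_{r\mid m}c_r+O(t^{1/2}),
\]
where $c_1=|\psi(2t)-\psi(t)-t|$ and $c_r=\sum^*_{\chi\bmod r}\bigl(|\psi(2t,\chi)|+|\psi(t,\chi)|\bigr)$ for $r>1$. The terms $O(t^{1/2})$ contribute $\ll y^{1/40}\,y^{1/20}\,t^{1/2}\le ty^{-1/4}$ to $\mathcal E(t)$, by \eqref{eq:varpi} and Lemma~\ref{lem:good}(c). In the other terms we use $a/\varphi(2ad)\le a/(\varphi(a)\varphi(d))\le2/\varphi(d)$ and the second bound in \eqref{eq:varpi}. This gives
\begin{equation}\label{eq:EH}
\mathcal E(t)\ll ty^{-1/4}+\sum_{r\le M}c_rH(r),\qquad H(r)=\sum_{a,d:\ r\mid2ad}\frac{\kappa_0^{\omega(a)}}{\operatorname{rad}(a)\,\varphi(d)},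
\end{equation}
where now $a$ runs over all cube-free integers composed of primes of $\mathcal Q$, and $d$ over all divisors of $\Pi(z)$.

\emph{Step 2: the weight of a conductor.} We claim that $H(r)\ll r^{-1/4}(\log y)^{2\kappa_0+1}$. The condition $r\mid2ad$ says that $v_q(r)\le v_q(2)+v_q(a)+v_q(d)$ for every $q$. So $H(r)=0$ if $r$ has a prime factor $q\ge z$, and otherwise $H(r)$ is a product of local factors over $q<z$. The factor at $q$ is a sum over the allowed pairs $(v_q(a),v_q(d))$. Here $v_q(a)=0$ has weight $1$, the values $v_q(a)=1,2$ have weight $\kappa_0/q$ each and occur only for $q\in\mathcal Q$, and $v_q(d)=0,1$ have weights $1$ and $1/(q-1)$.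
\begin{itemize}
\item For odd $q\nmid r$ the factor is at most $(1+2\kappa_0/q)(1+1/(q-1))$. By \eqref{eq:mertens} the product of these bounds over $q<z$ is $\ll(\log y)^{2\kappa_0+1}$.
\item For odd $q\mid r$ the pair $(0,0)$ is excluded, so the factor is at most $\frac{2\kappa_0}q+\frac1{q-1}+\frac{2\kappa_0}{q(q-1)}\le\frac Cq$ with some $C\ge1$. It is $0$ if $q^4\mid r$, since $v_q(ad)\le3$.
\item For $q=2$ the factor is at most $2$. It is $0$ if $8\mid r$, since $v_2(2ad)\le2$.
\end{itemize}
Suppose $H(r)\ne0$, and let $r'$ be the odd part of $r$. Then $r\le4r'\le4\operatorname{rad}(r')^3$, so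
\[
H(r)\ll\frac{C^{\omega(r)}}{\operatorname{rad}(r')}(\log y)^{2\kappa_0+1}\ll C^{\omega(r)}r^{-1/3}(\log y)^{2\kappa_0+1},
\]
and $C^{\omega(r)}\ll r^{1/12}$ proves the claim.

\emph{Step 3: small and large conductors.} Put $B=4(2\kappa_0+8)$ and $R_0=(\log y)^B$. For $r\le R_0$ there are at most $r$ characters modulo $r$, and $R_0\le(\log t)^B$, so \eqref{eq:SW} gives
\[
\sum_{r\le R_0}c_rr^{-1/4}\ll R_0^2\,t\exp\bigl(-c\sqrt{\log y}\bigr).
\]
Cover $(R_0,M]$ by ranges $R<r\le2R$ with $R=2^iR_0<M$. On such a range $r^{-1/4}\le R^{-1/4}$, and \eqref{eq:mean} with $x=2t$ bounds its contribution by $\ll(\log y)^4\bigl(tR^{-1/4}+t^{5/6}R^{3/4}+t^{1/2}R^{7/4}\bigr)$. Summing the geometric series and using $M\le t^{1/10}$, we get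
\[
\sum_{R_0<r\le M}c_rr^{-1/4}\ll(\log y)^4\bigl(tR_0^{-1/4}+t^{5/6}M+t^{1/2}M^2\bigr)\ll(\log y)^4\bigl(t(\log y)^{-2\kappa_0-8}+t^{14/15}\bigr).
\]
Multiply by $(\log y)^{2\kappa_0+1}$. The largest term is $t(\log y)^{(2\kappa_0+1)+4-(2\kappa_0+8)}=t(\log y)^{-3}$, and \eqref{eq:EH} gives $\mathcal E(t)\ll t(\log y)^{-3}$, which is more than required.
\end{proof}

\section{The second moment}\label{sec:second}

We must bound $\Sigma(a_1,a_2)$ in \eqref{eq:EX2}. Only upper bounds are needed, so Lemma~\ref{lem:upper} suffices, and it applies to each pair $a_1,a_2$ separately. The coins of Section~\ref{sec:model} can be correlated because $b_1$ and $b_2$ may have a common factor. The only serious case is $b_1=b_2=b$ with $a_1\ne a_2$. If a small prime $q$ divides $a_1-a_2$, the conditions $q\nmid2a_1b+1$ and $q\nmid2a_2b+1$ coincide, and the two numbers are more likely to be prime together. This effect is measured by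
\[
G(a_1,a_2)=\exp\Bigl(5\sum_{\substack{q\mid a_1-a_2\\5\le q\le\log y}}\frac1q\Bigr)\qquad(a_1\ne a_2).
\]

\subsection*{Two sieve bounds}

\begin{lemma}\label{lem:two}
\begin{enumerate}
\item[(i)] For every integer $k\ge1$,
\[
\sum_{\substack{1<e\le y^2,\ e\text{ rough}\\ke+1\text{ prime}}}\frac1e\ll\frac{F(k)}{\log y}.
\]
\item[(ii)] For admissible $a_1\ne a_2$,
\[
\sum_{\substack{1<b\le y^2,\ b\text{ rough}\\2a_1b+1,\ 2a_2b+1\text{ prime}}}\frac1b\ll\frac{G(a_1,a_2)}{(\log y)^2}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}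
A rough integer greater than $1$ is at least $z$. Cover $[z,y^2]$ by $O(\log y)$ intervals $[t,2t)$ with $t=2^iz$. If at most $t\,W$ integers of each interval are counted, the sum is $\ll W\log y$. Recall that $\log z=\eta\log y$ with $\eta$ absolute.

(i) Let $5\le q<z$. A counted $e$ avoids the class $0$ modulo $q$. The prime $ke+1$ exceeds $z$, so it is not divisible by $q$; for $q\nmid k$ this excludes the nonzero class $-k^{-1}$ as well. By Lemma~\ref{lem:upper} the count in $[t,2t)$ is
\[
\ll t\prod_{5\le q<z}\Bigl(1-\frac2q\Bigr)\prod_{\substack{q\mid k\\5\le q<z}}\frac{1-1/q}{1-2/q}\ll\frac{t\,F(k)}{(\log y)^2},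
\]
by \eqref{eq:mertens} and the identity $\frac{1-1/q}{1-2/q}=(1-\frac1q)^{-1}\bigl(1+\frac1{q(q-2)}\bigr)$.

(ii) Let $5\le q<z$. If $q\nmid a_1a_2(a_1-a_2)$, a counted $b$ avoids the three distinct classes $0$, $-(2a_1)^{-1}$, $-(2a_2)^{-1}$ modulo $q$. For the other $q$ we remove only the class $0$. For $q\ge5$ we have $\frac{1-1/q}{1-3/q}=1+\frac2{q-3}\le e^{2/(q-3)}\le e^{5/q}$. So Lemma~\ref{lem:upper} and \eqref{eq:mertens} bound the count in $[t,2t)$ by
\[
\ll\frac t{(\log y)^3}\exp\Bigl(5\sum_{q\mid a_1a_2(a_1-a_2),\ q\ge5}\frac1q\Bigr).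
\]
By Lemma~\ref{lem:good}(c), the primes dividing $a_1a_2$ contribute at most $10\log\log y/w_1\le1$ to the sum over $q$. Since $0<|a_1-a_2|\le y$, at most $\log y$ primes $q>\log y$ divide $a_1-a_2$, and they contribute at most $1$. The remaining primes give $G(a_1,a_2)$.
\end{proof}

\subsection*{Splitting by the common factor}
Let $a_1,a_2$ be admissible. For $b_i\in\mathcal B_{a_i}$ write $b=\gcd(b_1,b_2)$ and $b_i=be_i$, so that $\operatorname{lcm}(b_1,b_2)=be_1e_2$. The integers $b,e_1,e_2$ are rough and at most $y^2=z^{2/\eta}$. Such an integer has at most $2/\eta$ prime factors, so $F(b)\le(1-1/z)^{-2/\eta}\le2$ and $F(2a_ib)\le F(2)F(a_i)F(b)\le8$. Also, by \eqref{eq:mertens},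
\begin{equation}\label{eq:roughsum}
\sum_{b\le y^2,\ b\text{ rough}}\frac1b\le\prod_{z\le q\le y^2}\Bigl(1-\frac1q\Bigr)^{-1}\ll1 .
\end{equation}
We divide the terms of $\Sigma(a_1,a_2)$ into three groups.
\begin{itemize}
\item \emph{$e_1,e_2>1$.} Fix $b$. Each $e_i$ is rough with $2a_ib\,e_i+1$ prime, so Lemma~\ref{lem:two}(i) with $k=2a_ib$ bounds each sum $\sum1/e_i$ by $\ll1/\log y$. With \eqref{eq:roughsum}, the group contributes $\ll(\log y)^{-2}$.
\item \emph{Exactly one $e_i$ equals $1$}, say $e_1=1<e_2$. For fixed $b$ the sum over $e_2$ is $\ll1/\log y$ as before. Now $b=b_1\in\mathcal B_{a_1}$ and $b>1$, so Lemma~\ref{lem:two}(i) with $k=2a_1$ gives $\sum_{b\in\mathcal B_{a_1}}1/b\ll1/\log y$. The group contributes $\ll(\log y)^{-2}$.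
\item \emph{$e_1=e_2=1$}, so $b_1=b_2=b$. If $a_1=a_2$, the contribution is $\sum_{b\in\mathcal B_{a_1}}1/b\ll1/\log y$. If $a_1\ne a_2$, it is $\ll G(a_1,a_2)(\log y)^{-2}$ by Lemma~\ref{lem:two}(ii).
\end{itemize}
The diagonal $a_1=a_2$ costs a factor $\log y$, and it is rare enough to afford this: given $S$ it has probability $(h+1)^{-|S|}$, so Lemma~\ref{lem:good}(b) gives $\Pr(S\text{ good},\,a_1=a_2)\le1/\log y$. This is the only use of \eqref{eq:log3}. From \eqref{eq:EX2} we conclude that
\begin{equation}\label{eq:EX2G}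
\mathbb EX^2\ll\frac1{(\log y)^2}\Bigl(1+\mathbb E\bigl[\mathbf 1_{a_1\ne a_2}\,G(a_1,a_2)\bigr]\Bigr).
\end{equation}
In the last expectation we have dropped the condition that $S$ be good. This is allowed because $G>0$, and it restores independence between the primes of $\mathcal Q$.

The trivial bound $G\ll(\log\log y)^5$ does not suffice. It would give only $\Pr(X_y>0)\gg(\log\log y)^{-5}$, while the condition $w_1(y_{j+1})>y_j^2$ forces $\log\log y_{j+1}>50\log\log y_j$, so these lower bounds have a convergent sum over the scales. We need $G$ to be bounded on average, and for this we show that a small prime $q$ divides $a_1-a_2$ with probability $\ll1/q$.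

\subsection*{The difference $a_1-a_2$ modulo a small prime}

\begin{lemma}\label{lem:modq}
For every prime $q\le\log y$ we have $\Pr(a_1\ne a_2,\ q\mid a_1-a_2)\ll1/q$.
\end{lemma}

The idea is to fix all but one of the primes in which $a_1$ and $a_2$ differ. The congruence $a_1\equiv a_2\pmod q$ then confines the last prime to at most two classes modulo $q$, and these carry a proportion $\ll1/q$ of the mass of $\mathcal Q$.

\begin{proof}
Write $a_1=\prod_{\ell\in\mathcal Q}\ell^{i_\ell}$ and $a_2=\prod_{\ell\in\mathcal Q}\ell^{j_\ell}$. The pairs $(i_\ell,j_\ell)$ are independent for different $\ell$: with probability $\rho(\ell)/\ell$ the prime $\ell$ is active and the pair is uniform in $\{0,\dots,h\}^2$, and otherwise it is $(0,0)$. Let $\gamma_\ell=i_\ell-j_\ell$ and $U=\{\ell:\gamma_\ell\ne0\}$. The events $\ell\in U$ are independent with probabilities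
\[
\theta_\ell=\frac{\rho(\ell)}\ell\cdot\frac h{h+1}\le\frac12 ,
\]
and given $U$ the exponents $\gamma_\ell$ $(\ell\in U)$ are independent with a common law $\nu$ on $\{\pm1,\dots,\pm h\}$. Put $\tau_\ell=\theta_\ell/(1-\theta_\ell)\le2\kappa_0/\ell$, $Z=\prod_{\ell\in\mathcal Q}(1+\tau_\ell)$ and $W=\sum_{\ell\in\mathcal Q}\tau_\ell$. Since $1-\theta_\ell=(1+\tau_\ell)^{-1}$, we have $\Pr(U=U_0)=Z^{-1}\prod_{\ell\in U_0}\tau_\ell$ for every $U_0\subseteq\mathcal Q$.

All $\ell\in\mathcal Q$ exceed $w_1>q$, so they are invertible modulo $q$. The event in the lemma is therefore that $U\ne\emptyset$ and $\prod_{\ell\in U}\ell^{\gamma_\ell}\equiv1\pmod q$. A set of size $u$ corresponds to $u!$ ordered tuples, so the probability equals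
\[
Z^{-1}\sum_{u\ge1}\frac1{u!}\sum_{\substack{\ell_1,\dots,\ell_u\in\mathcal Q\\\text{distinct}}}\ \sum_{\gamma_1,\dots,\gamma_u}\ \prod_{i=1}^u\tau_{\ell_i}\nu(\gamma_i)\cdot\mathbf 1_{\ell_1^{\gamma_1}\cdots\ell_u^{\gamma_u}\equiv1\ (q)} .
\]
For fixed $\ell_i,\gamma_i$ with $i<u$, the sum over $\ell_u,\gamma_u$ is at most
\[
W_q=\max_{\gcd(r,q)=1}\ \sum_\gamma\nu(\gamma)\sum_{\ell\in\mathcal Q,\ \ell^\gamma\equiv r\ (q)}\tau_\ell ,
\]
and the sum over the first $u-1$ pairs is then at most $W^{u-1}$. Using $\tau-\log(1+\tau)\le\frac12\tau^2$ for $\tau\ge0$, and $\sum_\ell\tau_\ell^2\le4\kappa_0^2\sum_{\ell>w_1}\ell^{-2}\le1$, we bound the probability by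
\[
Z^{-1}W_q\sum_{u\ge1}\frac{W^{u-1}}{u!}\le\frac{W_q}W\cdot\frac{e^W}Z\le\frac{W_q}W\exp\Bigl(\frac12\sum_\ell\tau_\ell^2\Bigr)\ll\frac{W_q}W .
\]
By \eqref{eq:mu}, $W\ge\sum_\ell\theta_\ell=\frac h{h+1}\mu\gg\log\log y$. It remains to show $W_q\ll(\log\log y)/q$.

Since $1\le|\gamma|\le2$ and $q$ is prime, the congruence $\ell^\gamma\equiv r\pmod q$ has at most two solutions $\ell$ modulo $q$. Cover $(w_1,w_0]$ by the intervals $(x,2x]$ with $x=2^i\in[w_1/2,w_0]$. Each such $x$ is at least $(\log y)^2\ge q^2$, so $\log(x/q)\ge\frac12\log x$. By \eqref{eq:BT} and $\varphi(q)\ge q/2$, for any $r'$ coprime to $q$,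
\[
\sum_{\ell\in\mathcal Q,\ \ell\equiv r'\ (q)}\frac1\ell\le\sum_{w_1/2\le2^i\le w_0}\frac8{q\,i\log2}\ll\frac{\log\log y}q ,
\]
because $1\le i\ll\log y$. With $\tau_\ell\le2\kappa_0/\ell$ this gives the bound for $W_q$.
\end{proof}

\subsection*{The mean of $G$}
The quantity $G$ is a product over $q$, and expanding it would require the joint distribution of the events $q\mid a_1-a_2$. Lemma~\ref{lem:modq} treats one prime at a time. Convexity of the exponential function bounds the product by a sum, and for a sum the individual probabilities are enough.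

\begin{lemma}\label{lem:G}
$\mathbb E\bigl[\mathbf 1_{a_1\ne a_2}\,G(a_1,a_2)\bigr]\ll1$.
\end{lemma}

\begin{proof}
The series $\sum_q1/(q\log q)$ converges, since by Chebyshev's bound the primes in $(2^i,2^{i+1}]$ contribute $\ll i^{-2}$. Fix an absolute constant $q_1\ge5$ with $\Theta:=\sum_{q>q_1}1/(q\log q)\le\frac1{10}$. The primes $q\le q_1$ contribute a bounded factor to $G$. For $q_1<q\le\log y$ put
\[
\sigma_q=\frac1{\Theta\,q\log q},\qquad x_q=5\Theta\log q\cdot\mathbf 1_{q\mid a_1-a_2}.
\]
Then $\sum_q\sigma_q\le1$ and $\sigma_qx_q=\frac5q\mathbf 1_{q\mid a_1-a_2}$. Moreover $e^{x_q}=q^{5\Theta}\le q^{1/2}$ if $q\mid a_1-a_2$, and $e^{x_q}=1$ otherwise. Apply convexity of $\exp$ to the points $x_q$ with weights $\sigma_q$ and the point $0$ with weight $1-\sum_q\sigma_q$: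
\[
G\ll\exp\Bigl(\sum_q\sigma_qx_q\Bigr)\le1+\sum_q\sigma_q\bigl(e^{x_q}-1\bigr)\le1+\sum_{q_1<q\le\log y}\sigma_q\,q^{1/2}\,\mathbf 1_{q\mid a_1-a_2}.
\]
Multiply by $\mathbf 1_{a_1\ne a_2}$ and take expectations. By Lemma~\ref{lem:modq} the result is $\ll1+\sum_q q^{-3/2}/\log q\ll1$.
\end{proof}

Lemma~\ref{lem:G} and \eqref{eq:EX2G} give $\mathbb EX^2\ll(\log y)^{-2}$. This is the second half of Proposition~\ref{prop:moments}, and the proof of Theorem~\ref{thm:main} is complete.

\begin{thebibliography}{9}

\bibitem{Dav}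
Davenport, \emph{Multiplicative Number Theory}.

\bibitem{IK}
Iwaniec and Kowalski, \emph{Analytic Number Theory}.

\bibitem{LL}
Noah Lebowitz-Lockard, \emph{Irreducible quadratic polynomials and Euler's function}, arXiv:1810.12990 (2018).

\end{thebibliography}
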